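\title{Weak graph positivity for matchings in random regular bipartite graphs}

\begin{abstract}
For an $r$-regular graph on $2n$ vertices let $d(i)$ be the logarithm of the ratio between its number of $i$-matchings and that of the complete graph, each normalized by the $i$-th power of the degree. We prove the weak graph positivity conjecture: for a uniformly random $r$-regular bipartite graph and fixed $i,k$, the difference $\Delta^kd(i)$ is nonnegative with probability tending to $1$. More precisely, $n^{k-1}\Delta^kd(i)$ is close to $(k-2)!/r^{k-1}$ for $k\ge2$ in every regular graph in which few vertices lie near short cycles. The failure probability is at most $e^{-cn\ln n}$, and for every $r\ge2$ this rate is attained for a suitable $k$.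
\end{abstract}

\section{Introduction}

All graphs are finite and simple. An \emph{$i$-matching} is a set of $i$ pairwise disjoint edges. Fix $r\ge1$, let $G$ be an $r$-regular graph on $v=2n$ vertices, and let $m_i$ be its number of $i$-matchings. The complete graph $K_v$ is $(v-1)$-regular and has $\overline m_i=v!/\bigl((v-2i)!\,i!\,2^i\bigr)$ matchings of size $i$. Whenever $m_i>0$ we set
\[
d(i)=\ln\frac{m_i}{r^i}-\ln\frac{\overline m_i}{(v-1)^i},
\]
and we write $\Delta f(i)=f(i+1)-f(i)$, so that $\Delta^kd(i)=\sum_{j=0}^k(-1)^{k-j}\binom kj d(i+j)$. The graph $G$ satisfies \emph{graph positivity} if $\Delta^kd(i)\ge0$ for all $i,k\ge0$ for which this quantity is defined.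

The sequence $d$ measures a correlation. Draw pairwise disjoint edges $e_1,e_2,\dots$ of $K_v$ one after another, each uniformly among the edges disjoint from the earlier ones. Each $e_j$ lies in $G$ with probability $p=rn/\binom{2n}2=r/(v-1)$, and $e_1,\dots,e_i$ all lie in $G$ with probability $m_i/\overline m_i$. Hence
\[
e^{d(i)}=\frac{\Pr(e_1,\dots,e_i\in G)}{p^i},\qquad e^{\Delta d(i)}=\frac{\Pr(e_{i+1}\in G\mid e_1,\dots,e_i\in G)}{p}.
\]
So $d(0)=d(1)=0$, and $\Delta^kd(i)=0$ at the three \emph{trivial pairs} $(i,k)\in\{(0,0),(1,0),(0,1)\}$. The first real case is $d(2)=\Delta d(1)=\Delta^2d(0)$. If $e_1\in G$, then deleting its two ends deletes only $2r-1$ edges of $G$, since $e_1$ itself is seen from both ends. There remain $rn-2r+1$ edges among $(n-1)(2n-3)$ pairs, and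
\begin{equation}\label{eq:d2}
e^{d(2)}=\frac{(rn-2r+1)(2n-1)}{r(n-1)(2n-3)}=1+\frac{2n-1-r}{r(n-1)(2n-3)}.
\end{equation}
Thus $d(2)\ge0$ for every regular graph, and $d(2)=\frac1{rn}+O(n^{-2})$: knowing that $e_1\in G$ slightly raises the density of what is left. One expects each further edge of $G$ to raise it again, which makes $d$ increasing and convex; graph positivity asks for the same sign in all higher differences.

Now fix a set of $2n$ labeled vertices split into two labeled parts of size $n\ge r$, and let $\mathcal G_{n,r}$ be the set of $r$-regular bipartite graphs with this bipartition, with the uniform distribution. The \emph{weak graph positivity conjecture}, posed in \cite{Federbush}, states that for fixed $r$, $i$ and $k$,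
\[
\Pr\bigl(\Delta^kd(i)\ge0\bigr)\longrightarrow1\qquad(n\to\infty).
\]
We prove it. The core of the proof is deterministic. Call a vertex \emph{$\ell$-bad} if the subgraph induced on the vertices at distance at most $\ell$ from it is not a tree.

\begin{theorem}\label{thm:det}
Let $r\ge1$, $\ell\ge2$ and $\eta>0$. There are $\delta>0$ and $n_0$ such that for every $r$-regular graph $G$, bipartite or not, on $2n\ge2n_0$ vertices with at most $\delta n$ $\ell$-bad vertices, and for all $i,k\ge0$ with $i+k\le\ell$,
\begin{align*}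
\Bigl|n^{k-1}\Delta^kd(i)-\frac{(k-2)!}{r^{k-1}}\Bigr|&\le\eta\quad(k\ge2),\\
\Bigl|n\,\Delta d(i)-\frac ir\Bigr|&\le\eta\quad(k=1),\\
\Bigl|n\,d(i)-\frac1r\binom i2\Bigr|&\le\eta\quad(k=0).
\end{align*}
\end{theorem}

\begin{theorem}\label{thm:random}
Let $r\ge1$, $\ell\ge2$ and $\eta>0$, and let $G$ be uniform in $\mathcal G_{n,r}$. There is $c>0$ such that for all large $n$, with probability at least $1-e^{-cn\ln n}$, all inequalities of Theorem~\ref{thm:det} hold. In particular, with probability at least $1-e^{-cn\ln n}$ for some $c>0$, we have $\Delta^kd(i)\ge0$ simultaneously for all $i+k\le\ell$, with strict inequality except at the trivial pairs. The weak graph positivity conjecture is true.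
\end{theorem}

In other words, at nontrivial pairs $\Delta^kd(i)$ equals $(k-2)!/(rn)^{k-1}$, $i/(rn)$ or $\binom i2/(rn)$, according to whether $k\ge2$, $k=1$ or $k=0$, up to a factor $1+o(1)$; here $o(1)$ means that the deviation stays below any fixed tolerance with probability $1-e^{-\Omega(n\ln n)}$.

\begin{theorem}\label{thm:sharp}
For $r=1$ graph positivity holds for every $n$. For every $r\ge2$ there is $k_0=k_0(r)$ such that for every fixed $i$ there are $c,C>0$ with
\[
e^{-Cn\ln n}\le\Pr\bigl(\Delta^{k_0}d(i)<0\bigr)\le e^{-cn\ln n}\qquad\text{for all large }n .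
\]
So the rate in Theorem~\ref{thm:random} is optimal up to constants, and the hypothesis on bad vertices in Theorem~\ref{thm:det} cannot be dropped.
\end{theorem}

The difficulty is cancellation. Each $d(j)$ with $j\ge2$ has order $1/n$, while $\Delta^kd(i)$ has order $n^{1-k}$, so its sign is invisible unless all lower orders are shown to cancel and the first surviving term is found exactly. Section~\ref{sec:hand} does this by hand for $k=3$. Section~\ref{sec:formal} does it for all $k$ in a formal setting: the surviving terms are polynomials in the coefficients of $\ln\sum_im_iz^i$, and their generating function is given by a compositional inverse. Section~\ref{sec:tree} shows that these coefficients are averages of local quantities, computes them for tree-like graphs, and proves Theorem~\ref{thm:det}. Section~\ref{sec:random} bounds the number of bad vertices in a random graph by switchings. Section~\ref{sec:sharp} proves sharpness by a complex-analytic argument for graphs containing many copies of $K_{r,r}$.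

\section{Normalization and two cases by hand}\label{sec:hand}

Let $c_i(G)=i!\,m_i/(rn)^i$, the probability that $i$ independent uniform edges of $G$ are pairwise disjoint. Since $\overline m_i=\frac1{i!}\prod_{j<i}\binom{2n-2j}2=\frac1{i!}\prod_{j<i}(n-j)(2n-1-2j)$, we have
\begin{equation}\label{eq:d}
d(i)=\ln c_i(G)+\sum_{j<i}\bigl[h_{1/n}(j)+h_{2/(2n-1)}(j)\bigr],\qquad h_a(j)=-\ln(1-aj).
\end{equation}
The operator $\Delta^k$, $k\ge1$, maps $\sum_{j<i}h(j)$ to $\Delta^{k-1}h(i)$, so the part of $d$ that comes from the complete graph is governed by the following lemma.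

\begin{lemma}\label{lem:h}
Let $i,m\ge0$ and $a>0$ with $a(i+m)<1$. Then $\Delta^mh_a(i)\ge0$. For fixed $i\ge0$ and $m\ge1$, $\Delta^mh_a(i)=(m-1)!\,a^m+O(a^{m+1})$ as $a\to0$.
\end{lemma}

\begin{proof}
Write $h_a(j)=\sum_{s\ge1}a^sj^s/s$ for $i\le j\le i+m$. Sorting maps from an $s$-set to a $j$-set by their image gives $j^s=\sum_{p\le s}\sigma_{s,p}\binom jp$, where $\sigma_{s,p}\ge0$ counts surjections onto a $p$-set. Since $\Delta\binom jp=\binom j{p-1}$, we get $\Delta^mj^s=\sum_{m\le p\le s}\sigma_{s,p}\binom j{p-m}$. This is nonnegative, vanishes for $s<m$, and equals $m!$ for $s=m$. The terms with $s>m$ are bounded using $|\Delta^mj^s|\le2^m(i+m)^s$ at $j=i$.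
\end{proof}

\begin{example}[$r=1$]\label{ex:r1}
Here $G$ is a perfect matching, $m_i=\binom ni$, and $c_i(G)=\prod_{j<i}(1-j/n)$ cancels the terms $h_{1/n}$ in \eqref{eq:d}. So $d(i)=\sum_{j<i}h_a(j)$ for $i\le n$, with $a=2/(2n-1)$. Since $a(n-1)<1$, Lemma~\ref{lem:h} gives $d(i)\ge0$ and $\Delta^kd(i)=\Delta^{k-1}h_a(i)\ge0$ whenever $k\ge1$ and $i+k\le n$. This proves the first statement of Theorem~\ref{thm:sharp}. The lemma also gives $\Delta^kd(i)\sim(k-2)!/n^{k-1}$ for $k\ge2$, as in Theorem~\ref{thm:det}.
\end{example}

\begin{example}[the third difference]\label{ex:k3}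
Let $G$ be $r$-regular with $\tau$ triangles; each vertex lies in at most $\binom r2$ of them, so $\tau=O(n)$. Put $a=(2r-1)/(rn)$. An edge meets $2r-1$ edges, itself included, so $c_2(G)=1-a$. For an ordered pair $(e_1,e_2)$ of disjoint edges, the number of edges disjoint from both is $rn-2(2r-1)+J$, where $J$ counts the edges joining $e_1$ to $e_2$. The sum of $J$ over all ordered pairs is twice the number of paths with three edges. Choosing the middle edge and then one more edge at each end gives $rn(r-1)^2$ configurations, of which $3\tau$ close up to triangles. Therefore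
\[
c_3(G)=(1-a)(1-2a)+b,\qquad b=\frac{2(r-1)^2}{(rn)^2}-\frac{6\tau}{(rn)^3}=O(n^{-2}).
\]
Expanding up to $O(n^{-3})$,
\[
\ln c_3-3\ln c_2=\Bigl(-3a+2a^2+b-\frac92a^2\Bigr)+\Bigl(3a+\frac32a^2\Bigr)=b-a^2=\frac{1-2r^2}{(rn)^2}-\frac{6\tau}{(rn)^3}.
\]
The complete graph contributes $2n^{-2}+O(n^{-3})$ by Lemma~\ref{lem:h} with $m=2$. Hence
\[
n^2\Delta^3d(0)=\frac1{r^2}-\frac{6\tau}{r^3n}+O(1/n).
\]
Three features of the general proof are visible. The terms of order $1/n$ cancel. The surviving term $r^{-2}-2$ is negative, and the complete graph cancels exactly its $r$-independent part. Short cycles matter only if there are linearly many of them, but then they can change the sign: for a disjoint union of copies of $K_{r+1}$ we have $\tau=\frac{2n}{r+1}\binom{r+1}3=nr(r-1)/3$, and the limit is $(3-2r)/r^2<0$ for $r\ge2$.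
\end{example}

\section{Finite differences of $\ln c_i$}\label{sec:formal}

Let $M_G(z)=\sum_im_iz^i$. The polynomial $M_G$ is multiplicative over components, so the natural place to look for local quantities of order $n$ is $\ln M_G$. As $m_1=rn$, we can define numbers $\gamma_s(G)$ by $\ln M_G(z/r)=n\bigl(z+\sum_{s\ge2}\gamma_s(G)z^s\bigr)$. Replacing $z$ by $z/n$ and exponentiating gives
\[
\sum_ic_i(G)\frac{z^i}{i!}=\exp\Bigl(z+\sum_{s\ge2}\gamma_s(G)\,n^{1-s}z^s\Bigr).
\]
We will see that the $\gamma_s(G)$ are bounded. This suggests treating them as indeterminates and $1/n$ as a formal small parameter. Let $\gamma_2,\gamma_3,\dots$ and $\varepsilon$ be indeterminates, and set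
\[
c_i=c_i(\gamma,\varepsilon)=i!\,[z^i]\exp\Bigl(z+\sum_{s\ge2}\gamma_s\varepsilon^{s-1}z^s\Bigr),
\]
a polynomial in $\gamma_2,\dots,\gamma_i,\varepsilon$ over $\mathbb Q$, where $[z^i]$ extracts the coefficient of $z^i$. Then
\begin{equation}\label{eq:spec}
c_i(G)=c_i\bigl(\gamma(G),1/n\bigr).
\end{equation}
We have $c_0=c_1=1$ and $c_i\equiv1\pmod\varepsilon$, so $\ln c_i\in\mathbb Q[\gamma][[\varepsilon]]$. We write $\Delta^k\ln c(i)$ for differences in $i$, and we use Newton's formula $f(i)=\sum_{l=0}^i\binom il\Delta^lf(0)$, which is the binomial expansion of the shift operator $(1+\Delta)^i$.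

\subsection{The order of vanishing}

\begin{lemma}\label{lem:order}
For $u\ge1$ the series $\Delta^u\ln c(0)$ is divisible by $\varepsilon^{u-1}$. Let $q_u=[\varepsilon^{u-1}]\Delta^u\ln c(0)$, a polynomial in $\gamma_2,\dots,\gamma_u$, with $q_1=0$. Then $\Delta^k\ln c(i)\equiv\varepsilon^{k-1}q_k\pmod{\varepsilon^k}$ for all $k\ge1$ and $i\ge0$.
\end{lemma}

The alternating sum $\Delta^uf(0)=\sum_j(-1)^{u-j}\binom ujf(j)$ is an inclusion--exclusion over the subsets of a $u$-set. To exploit this we refine $c_j$ to a polynomial attached to a subset, with one variable for each possible block.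

\begin{proof}
Let $A=\{1,\dots,u\}$, with a variable $y_X$ for each $X\subseteq A$ with $|X|\ge2$. For $U\subseteq A$ let $Z_U=\sum\prod y_X$, summed over all families of pairwise disjoint sets $X\subseteq U$ with $|X|\ge2$; the empty family contributes $1$. Such families correspond to partitions of $U$, the remaining points being singleton blocks. The exponential formula states that if a block of size $s$ has weight $a_s$, then the total weight of the partitions of a $j$-set is $j!\,[z^j]\exp\sum_sa_sz^s/s!$. With $a_1=1$ and $a_s=s!\,\gamma_s\varepsilon^{s-1}$, the substitution $y_X\mapsto a_{|X|}$ maps $Z_U$ to $c_{|U|}$. Each $a_{|X|}$ is divisible by $\varepsilon$, so the substitution extends to power series in the $y_X$, and it maps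
\[
\Phi=\sum_{U\subseteq A}(-1)^{u-|U|}\ln Z_U
\]
to $\Delta^u\ln c(0)$.

We determine which monomials occur in $\Phi$. Setting $y_X=0$ for all $X\not\subseteq U$ turns $Z_A$ into $Z_U$, so $\ln Z_U$ consists of those terms of $\ln Z_A$ whose sets $X$ all lie in $U$. If $S$ is the union of the sets of a monomial, that monomial is counted in $\Phi$ with multiplicity $\sum_{S\subseteq U\subseteq A}(-1)^{u-|U|}$, which is $1$ if $S=A$ and $0$ otherwise. So $\Phi$ is the part of $\ln Z_A$ formed by the monomials whose sets cover $A$; for $u=1$ it is $0$.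

Let $\mu$ be such a monomial, and suppose that $A=S_1\sqcup S_2$ with $S_1,S_2\ne\emptyset$ and every set of $\mu$ inside $S_1$ or inside $S_2$. As $\mu$ covers $A$, it has sets of both kinds. Setting to zero all $y_X$ with $X\not\subseteq S_1$ and $X\not\subseteq S_2$ does not change the coefficient of $\mu$, and it turns $Z_A$ into $Z_{S_1}Z_{S_2}$, hence $\ln Z_A$ into $\ln Z_{S_1}+\ln Z_{S_2}$. No monomial of this sum has sets of both kinds, so $\mu$ has coefficient $0$.

Now let $\mu$ occur in $\Phi$. Pick a set $X_1$ of $\mu$. As long as the union $V$ of the chosen sets is not $A$, the splitting $A=V\sqcup(A\setminus V)$ fails, so some set $X$ of $\mu$ meets both $V$ and $A\setminus V$; choosing it adds at most $|X|-1$ points. Hence $u\le1+\sum(|X|-1)$, and the image of $\mu$ is divisible by $\varepsilon^{u-1}$. Finally, Newton's formula gives $\Delta^k\ln c(i)=\sum_{l=0}^i\binom il\Delta^{k+l}\ln c(0)$, and the terms with $l\ge1$ are divisible by $\varepsilon^k$.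
\end{proof}

For $u=2$ we have $\Phi=\ln(1+y_{12})$ and $q_2=2\gamma_2$. For $u=3$ we have $Z_A=1+y_{12}+y_{13}+y_{23}+y_{123}$; the covering terms with $\sum(|X|-1)=2$ are $y_{123}-y_{12}y_{13}-y_{12}y_{23}-y_{13}y_{23}$, and $q_3=6\gamma_3-12\gamma_2^2$.

The formal statement transfers to numbers, uniformly for bounded $\gamma$.

\begin{lemma}\label{lem:num}
Fix $i\ge0$, $k\ge1$ and $g>0$. There are $\varepsilon_0,C>0$ such that for all real $\gamma$ with $|\gamma_s|\le g$ $(2\le s\le i+k)$ and all $0<\varepsilon\le\varepsilon_0$, we have $c_j>0$ for $j\le i+k$ and $|\Delta^k\ln c(i)-\varepsilon^{k-1}q_k(\gamma)|\le C\varepsilon^k$.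
\end{lemma}

\begin{proof}
Choose $\varepsilon_1>0$ with $|c_j-1|\le\frac12$ for all such $\gamma$, all $j\le i+k$ and all complex $|\varepsilon|\le\varepsilon_1$. Then $|\ln c_j|\le\ln2<1$, so $F(\varepsilon)=\Delta^k\ln c(i)$ is analytic with $|F|\le2^k$ on this disc. Its Taylor series is the formal series evaluated at $\gamma$, which begins with $\varepsilon^{k-1}q_k$, and Cauchy's estimate bounds the coefficient of $\varepsilon^m$ by $2^k\varepsilon_1^{-m}$. For $\varepsilon\le\varepsilon_1/2$ the terms with $m\ge k$ sum to at most $2^{k+1}(\varepsilon/\varepsilon_1)^k$.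
\end{proof}

\subsection{The leading coefficients}

We need all $q_k$ at once. By Newton's formula, the contribution of $q_k$ to $\ln c_i$ is $\binom ik\varepsilon^{k-1}q_k$, and to $\ln(c_i/c_{i-1})$ it is roughly $q_k(\varepsilon i)^{k-1}/(k-1)!$. So the $q_k$ describe the ratio $c_i/c_{i-1}$ in the regime where $x=\varepsilon i$ is fixed and $\varepsilon\to0$. In that regime the linear recurrence for $c_i$ becomes an equation for this ratio. The proof below takes the limit formally, by a ring homomorphism. Recall that a power series $f(z)=a_1z+\cdots$ with $a_1$ invertible has a unique compositional inverse $\zeta$, characterized by $\zeta(0)=0$ and $f(\zeta(x))=x$.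

\begin{lemma}\label{lem:inv}
Let $\zeta(x)\in x\,\mathbb Q[\gamma][[x]]$ be the compositional inverse of $z+\sum_{s\ge2}s\gamma_sz^s$. Then
\[
\sum_{k\ge2}q_k\frac{x^{k-1}}{(k-1)!}=\ln\frac x{\zeta(x)}.
\]
\end{lemma}

\begin{proof}
Let $t$ be an indeterminate and put $Q_j(t)=\sum_{u=2}^{j+1}\binom tu[\varepsilon^j]\Delta^u\ln c(0)$ and $L(t)=\sum_{j\ge1}\varepsilon^jQ_j(t)$. By Newton's formula and Lemma~\ref{lem:order}, $L(i)=\ln c_i$ for all integers $i\ge0$. The polynomial $Q_j$ has degree at most $j+1$ in $t$, and $[t^{j+1}]Q_j=q_{j+1}/(j+1)!$.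

The series $Y=\sum_ic_iz^i/i!$ satisfies $zY'=\bigl(z+\sum_ss\gamma_s\varepsilon^{s-1}z^s\bigr)Y$. Comparing coefficients of $z^i$ and multiplying by $(i-1)!$ gives, for $i\ge1$,
\[
c_i=c_{i-1}+\sum_{s=2}^is\gamma_s\varepsilon^{s-1}(i-1)(i-2)\cdots(i-s+1)\,c_{i-s}.
\]
Divide by $c_i$. The product $(i-1)\cdots(i-s+1)$ vanishes for $s>i$, so
\begin{equation}\label{eq:rec}
1=e^{L(t-1)-L(t)}+\sum_{s\ge2}s\gamma_s\varepsilon^{s-1}(t-1)\cdots(t-s+1)\,e^{L(t-s)-L(t)}
\end{equation}
holds at every positive integer $t$. The coefficient of $\varepsilon^j$ on each side is a polynomial in $t$, so \eqref{eq:rec} holds in $\mathbb Q[\gamma][t][[\varepsilon]]$.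

Let $\mathcal A$ be the ring of series $\sum_j\varepsilon^jP_j(t)$ with $\deg P_j\le j$, and let $\tau\bigl(\sum_j\varepsilon^jP_j\bigr)=\sum_j\bigl([t^j]P_j\bigr)x^j$. This map keeps the terms $(\varepsilon t)^j$ and discards the rest. It is multiplicative, because $[t^{a+b}]PP'=[t^a]P\cdot[t^b]P'$ when $\deg P\le a$ and $\deg P'\le b$. It commutes with infinite sums whose terms are divisible by higher and higher powers of $\varepsilon$, hence with $\exp$ on elements divisible by $\varepsilon$. The polynomial $Q_j(t-s)-Q_j(t)$ has degree at most $j$, and its coefficient of $t^j$ is $-s(j+1)q_{j+1}/(j+1)!$. So $L(t-s)-L(t)\in\mathcal A$ and $\tau\bigl(L(t-s)-L(t)\bigr)=-s\,g(x)$, where $g$ is the left side of the lemma. Also $\tau\bigl(\varepsilon^{s-1}(t-1)\cdots(t-s+1)\bigr)=x^{s-1}$. Applying $\tau$ to \eqref{eq:rec} and multiplying by $x$ gives $x=\xi+\sum_{s\ge2}s\gamma_s\xi^s$ with $\xi=xe^{-g(x)}$. Hence $\xi=\zeta$.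
\end{proof}

\section{Locally tree-like graphs}\label{sec:tree}

The series inverted in Lemma~\ref{lem:inv} is a logarithmic derivative. For an $r$-regular graph $G$ on $2n$ vertices put
\[
w_G(z)=\frac{zM_G'(z)}{nM_G(z)}=rz+\cdots,\qquad\text{so that}\qquad w_G(z/r)=z+\sum_{s\ge2}s\gamma_s(G)z^s .
\]

\subsection{A vertex recursion}

For a graph $H$ and a vertex $x$ let $R_{H,x}=M_{H-x}/M_H$, a power series with constant term $1$. A matching either misses $x$ or covers it by an edge $xu$, so $M_H=M_{H-x}+z\sum_{u\sim x}M_{H-x-u}$. Dividing by $M_{H-x}$,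
\begin{equation}\label{eq:R}
R_{H,x}=\frac1{1+z\sum_{u\sim x}R_{H-x,u}}.
\end{equation}
The polynomial $M_G-M_{G-x}$ counts matchings that cover $x$, and an $i$-matching covers $2i$ vertices, so $2zM_G'=\sum_x(M_G-M_{G-x})$, that is,
\begin{equation}\label{eq:avg}
w_G=\frac1{2n}\sum_{x}\bigl(1-R_{G,x}\bigr).
\end{equation}
Each use of \eqref{eq:R} moves one step away from $x$ and costs one power of $z$, so $[z^s]R_{G,x}$ is local. If the neighborhood of $x$ is a tree, then after the first step every vertex reached has $r-1$ remaining neighbors. This leads to the series $R$ and $w_T$ defined by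
\[
R=\frac1{1+(r-1)zR},\qquad w_T=1-\frac1{1+rzR}=rz+\cdots,
\]
where $T$ stands for ``tree''. Let $\mathrm{Cat}_s=\frac1{s+1}\binom{2s}s\le4^s$ be the Catalan numbers, whose generating function $C$ is determined by $C=1/(1-zC)$.

\begin{lemma}\label{lem:local}
Let $G$ be $r$-regular on $2n$ vertices.
\begin{enumerate}
\item[(a)] $|[z^s]w_G|\le r^s\mathrm{Cat}_s$ and $|[z^s]w_T|\le r^s\mathrm{Cat}_s$ for all $s\ge1$.
\item[(b)] If $G$ has $b$ $\ell$-bad vertices, then $|[z^s](w_G-w_T)|\le r^s\mathrm{Cat}_s\,b/n$ for $s\le\ell$.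
\item[(c)] $w_T\,(r-w_T)=r^2z\,(1-w_T)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $D=C(rz)$, so $D=\sum_{m\ge0}(rzD)^m$. We show by induction on $s$ that $|[z^s]R_{H,x}|\le[z^s]D$ for all $H$ of maximum degree at most $r$. By \eqref{eq:R}, $R_{H,x}=\sum_m\bigl(-z\sum_uR_{H-x,u}\bigr)^m$, and its coefficient of $z^s$ involves only the coefficients of order less than $s$ of at most $r$ series $R_{H-x,u}$. By induction it is at most $[z^s]\sum_m(rzD)^m$ in absolute value. The same induction bounds the coefficients of $R$, and then of $1/(1+rzR)$, by those of $D$. Now use \eqref{eq:avg}.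

(b) We prove by induction on $t$: \emph{if the ball of radius $t$ about $x$ in $H$ induces a tree, $x$ has degree $a$, and all other vertices at distance less than $t$ from $x$ have degree $r$, then $R_{H,x}\equiv1/(1+azR)\pmod{z^{t+1}}$.} For $t=0$ both sides are $1$ modulo $z$. For $t=1$, \eqref{eq:R} gives $R_{H,x}\equiv1-az\pmod{z^2}$, as required. Let $t\ge2$ and $u\sim x$. We check the hypotheses for $(H-x,u,t-1)$ with $a=r-1$. The ball of radius $t-1$ about $u$ in $H-x$ induces a connected subgraph of the tree around $x$, hence a tree. The vertex $u$ has degree $r$ in $H$, as $1<t$, and so $r-1$ in $H-x$. A vertex $y\ne u$ at distance less than $t-1$ from $u$ in $H-x$ is at distance less than $t$ from $x$ in $H$, so it has degree $r$ in $H$. It is not adjacent to $x$, since otherwise a shortest path from $u$ to $y$ in $H-x$ and the edges $xu,xy$ would form a cycle in the ball about $x$. So $y$ has degree $r$ in $H-x$. By induction $R_{H-x,u}\equiv1/(1+(r-1)zR)=R\pmod{z^t}$, and \eqref{eq:R} completes the step.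

Thus a vertex $x$ that is not $\ell$-bad has $[z^s](1-R_{G,x})=[z^s]w_T$ for $s\le\ell$. For a bad vertex the two sides differ by at most $2r^s\mathrm{Cat}_s$, by the bounds in (a). Averaging over the $2n$ vertices gives (b).

(c) Put $y=zR^2$. The definition of $R$ reads $R+(r-1)y=1$, and $1+rzR=\frac1R+zR=\frac{1+y}R$. Hence $1-w_T=\frac R{1+y}$, $w_T=\frac{1+y-R}{1+y}=\frac{ry}{1+y}$ and $r-w_T=\frac r{1+y}$. Both sides of (c) equal $r^2y/(1+y)^2$.
\end{proof}

\subsection{The leading term of $\Delta^kd(i)$}

For a real power series $w=rz+\cdots$ with compositional inverse $\zeta_w=x/r+\cdots$ define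
\begin{equation}\label{eq:P}
P_w(x)=\ln\frac{x}{r\,\zeta_w(x)\,(1-x)^2},\qquad p_k(w)=(k-1)!\,[x^{k-1}]P_w\quad(k\ge2).
\end{equation}
Note that $P_w(0)=0$.

\begin{proposition}\label{prop:master}
For $k\ge2$, $p_k(w)$ is a polynomial in $[z^2]w,\dots,[z^k]w$. For fixed $r\ge1$, $i\ge0$ and $k\ge2$, uniformly over all $r$-regular graphs $G$ on $2n$ vertices,
\[
n^{k-1}\Delta^kd(i)=p_k(w_G)+O(1/n).
\]
\end{proposition}

\begin{proof}
Define $\gamma_s$ by $w(z/r)=z+\sum_ss\gamma_sz^s$, that is, $\gamma_s=[z^s]w/(sr^s)$. The inverse of $w(z/r)$ is $r\zeta_w$. By Lemma~\ref{lem:inv} and $-2\ln(1-x)=\sum_{k\ge2}2(k-2)!\,x^{k-1}/(k-1)!$, we get $p_k(w)=q_k(\gamma)+2(k-2)!$, which proves the first statement. For $w=w_G$, Lemma~\ref{lem:local}(a) gives $|\gamma_s(G)|\le\mathrm{Cat}_s$. By \eqref{eq:spec} and Lemma~\ref{lem:num}, for large $n$ all $d(j)$ with $j\le i+k$ are defined and $\ln c(G)$ contributes $q_k(\gamma(G))+O(1/n)$ to $n^{k-1}\Delta^kd(i)$. By Lemma~\ref{lem:h} with $m=k-1$, each of the two sums in \eqref{eq:d} contributes $(k-2)!+O(1/n)$, because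 $2/(2n-1)=n^{-1}(1+O(1/n))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:det}]
Substituting $z=\zeta_{w_T}(x)$ in Lemma~\ref{lem:local}(c) gives
\begin{equation}\label{eq:zeta0}
\zeta_{w_T}(x)=\frac{x(r-x)}{r^2(1-x)^2},\qquad P_{w_T}(x)=-\ln\Bigl(1-\frac xr\Bigr),\qquad p_k(w_T)=\frac{(k-2)!}{r^{k-1}}.
\end{equation}
The factor $(1-x)^2$ produced by the tree has canceled the factor produced by the complete graph, as in Example~\ref{ex:k3}. Let $2\le k\le\ell-i$. The polynomial $p_k$ is Lipschitz on the box $|[z^s]w|\le r^s\mathrm{Cat}_s$, $2\le s\le k$, which contains $w_G$ and $w_T$. If $G$ has at most $\delta n$ bad vertices, Lemma~\ref{lem:local}(b) gives $p_k(w_G)=p_k(w_T)+O(\delta)$, so $n^{k-1}\Delta^kd(i)=(k-2)!\,r^{1-k}+O(\delta)+O(1/n)$, with constants depending only on $r$ and $\ell$. Take $\delta$ small and $n_0$ large.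

For $k\le1$ the hypothesis on bad vertices is not needed. Proposition~\ref{prop:master} gives $\Delta^md(0)=O(n^{-2})$ for $m\ge3$, and $d(0)=\Delta d(0)=0$. By Newton's formula, $\Delta d(i)=i\,\Delta^2d(0)+O(n^{-2})$ and $d(i)=\binom i2\Delta^2d(0)+O(n^{-2})$, and $\Delta^2d(0)=\frac1{rn}+O(n^{-2})$ by \eqref{eq:d2}.
\end{proof}

\section{Short cycles in random regular bipartite graphs}\label{sec:random}

Linearly many bad vertices force linearly many disjoint short cycles. To bound the probability of this event we need the probability that $G$ contains a prescribed set of edges of linear size. Edges of a random regular graph are not independent, so we compare counts by a switching.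

\begin{lemma}\label{lem:switch}
Let $G$ be uniform in $\mathcal G_{n,r}$ and let $F\subseteq E(K_{n,n})$ satisfy $|F|\le f$, where $rn-2r^2-f\ge rn/2$. Then $\Pr(F\subseteq G)\le(2r/n)^{|F|}$.
\end{lemma}

\begin{proof}
Let $N(F)$ be the number of graphs in $\mathcal G_{n,r}$ that contain $F$, and fix $e=ab\in F$ with $a$ in the left part. Given $G\supseteq F$, choose an edge $a'b'\in E(G)\setminus F$, with $a'$ on the left, such that $b'\not\sim a$ and $a'\not\sim b$. Exactly $r^2$ edges have their right end adjacent to $a$, and $r^2$ have their left end adjacent to $b$, so there are at least $rn-2r^2-f\ge rn/2$ choices. Since $a\sim b$, we have $a'\ne a$ and $b'\ne b$. Replacing $ab,a'b'$ by the non-edges $ab',a'b$ yields a graph $G'\in\mathcal G_{n,r}$ that contains $F\setminus\{e\}$. Conversely, $G'$ and the pair $(b',a')$ determine $G$, and there are at most $r^2$ such pairs, since $b'$ is a neighbor of $a$ and $a'$ a neighbor of $b$ in $G'$. So $N(F)\,rn/2\le r^2N(F\setminus\{e\})$. Removing the edges of $F$ one at a time gives $N(F)\le(2r/n)^{|F|}N(\emptyset)$.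
\end{proof}

\begin{lemma}\label{lem:bad}
Fix $r\ge1$, $\ell\ge2$ and $0<\delta\le\frac12$.
\begin{enumerate}
\item[(a)] There is $c>0$ such that for large $n$ a uniform $G\in\mathcal G_{n,r}$ has more than $\delta n$ $\ell$-bad vertices with probability at most $e^{-cn\ln n}$.
\item[(b)] There is $b_0=b_0(r,\ell)$ such that for all large $n$ some graph in $\mathcal G_{n,r}$ has at most $b_0$ $\ell$-bad vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
Call a cycle \emph{short} if its length is at most $2\ell$. If $x$ is $\ell$-bad, its ball is connected and not a tree, so a breadth-first tree from $x$ misses some edge of the ball. That edge closes a cycle of length at most $2\ell+1$ inside the ball, and the cycle is short because $G$ is bipartite. Take a maximal family of pairwise vertex-disjoint short cycles, say $t$ of them. The short cycle in the ball of $x$ meets the family, so $x$ is within distance $\ell$ of one of at most $2\ell t$ vertices. Hence there are at most $C_1t$ bad vertices, where $C_1=2\ell(1+r+\dots+r^\ell)\ge4\ell$.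

The graph $K_{n,n}$ has at most $n^{2j}$ cycles of length $2j$, so
\[
\sum_{C\text{ short}}(2r/n)^{|E(C)|}\le A:=\sum_{j=2}^\ell(2r)^{2j},
\]
the sum running over short cycles of $K_{n,n}$. By Lemma~\ref{lem:switch} with $f=2\ell$, for large $n$ the expected number of short cycles of $G$ is at most $A$. Some graph has at most $A$ of them, and (b) holds with $b_0=C_1A$.

For (a), more than $\delta n$ bad vertices force $t_0=\lceil\delta n/C_1\rceil$ vertex-disjoint short cycles. They have at most $2\ell t_0\le\frac n4+2\ell$ edges in total, so Lemma~\ref{lem:switch} applies for large $n$, because $\frac r2>\frac14$. Disjointness makes the bound of that lemma a product over the cycles. A union bound over unordered families, with $t!\ge(t/e)^t$, bounds the probability by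
\[
\frac{A^{t_0}}{t_0!}\le\Bigl(\frac{eA}{t_0}\Bigr)^{t_0}\le n^{-t_0/2}\le\exp\Bigl(-\frac{\delta}{2C_1}\,n\ln n\Bigr),
\]
where the middle inequality holds once $eAC_1/(\delta n)\le n^{-1/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:random}]
Take $\delta$ from Theorem~\ref{thm:det}, decreased to at most $\frac12$, and apply Lemma~\ref{lem:bad}(a). For the sign, note that the values $(k-2)!/r^{k-1}$, $i/r$ and $\binom i2/r$ are positive at all nontrivial pairs. Choosing $\eta$ smaller than the finitely many values with $i+k\le\ell$ gives $\Delta^kd(i)>0$ at these pairs, and $\Delta^kd(i)=0$ at the trivial ones. For given $i,k$ take $\ell=\max(2,i+k)$.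
\end{proof}

\section{Sharpness}\label{sec:sharp}

The case $r=1$ of Theorem~\ref{thm:sharp} is Example~\ref{ex:r1}. Let $r\ge2$. The upper bound is Theorem~\ref{thm:random}. For the lower bound, a graph in $\mathcal G_{n,r}$ is determined by the neighborhoods of the left vertices, so $|\mathcal G_{n,r}|\le\binom nr^n\le e^{rn\ln n}$. It therefore suffices to find $k_0$ such that for every $i$ and all large $n$ a \emph{single} graph in $\mathcal G_{n,r}$ has $\Delta^{k_0}d(i)<0$; such graphs also show that the hypothesis of Theorem~\ref{thm:det} is needed. Triangles, which gave a negative sign in Example~\ref{ex:k3}, are not available. We use copies of $B=K_{r,r}$ instead, and we show that some coefficient of $P_w$ is negative without computing it.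

\subsection{Reduction to a power series}

The graph $B$ has $2r$ vertices, so $w_B=zM_B'/(rM_B)$. For $0\le\alpha\le1$ let
\[
w_\alpha=(1-\alpha)w_T+\alpha w_B=rz+\cdots,\qquad\zeta_\alpha=\zeta_{w_\alpha},\qquad P_\alpha=P_{w_\alpha};
\]
$\zeta_0$ and $P_0$ are given by \eqref{eq:zeta0}. The series $w_T$ converges for $|z|<1/(4r)$ by Lemma~\ref{lem:local}(a), so all these series define analytic functions near $0$.

\begin{proposition}\label{prop:neg}
Let $r\ge2$. For some $\alpha\in(0,1)$ the series $P_\alpha$ has a negative coefficient.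
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:sharp} from Proposition~\ref{prop:neg}]
Since $P_\alpha(0)=0$, there are $\alpha\in(0,1)$ and $k_0\ge2$, depending only on $r$, with $p_{k_0}(w_\alpha)<0$. Fix $i$ and put $\ell=i+k_0$. Let $\nu=\lfloor\alpha n/r\rfloor$ and $n'=n-r\nu\ge(1-\alpha)n$. Let $G_n\in\mathcal G_{n,r}$ be the disjoint union of $\nu$ copies of $B$ and a graph $H$ on the remaining $n'+n'$ vertices with at most $b_0$ $\ell$-bad vertices, given by Lemma~\ref{lem:bad}(b); this is where $\alpha<1$ is used. From $M_{G_n}=M_B^\nu M_H$ we get $w_{G_n}=\frac{r\nu}nw_B+\frac{n'}nw_H$. By Lemma~\ref{lem:local}(b), $[z^s]w_{G_n}\to[z^s]w_\alpha$ for $s\le\ell$. Proposition~\ref{prop:master} gives $n^{k_0-1}\Delta^{k_0}d(i)\to p_{k_0}(w_\alpha)<0$ along $G_n$.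
\end{proof}

To detect a negative coefficient we use Pringsheim's theorem: a power series with nonnegative coefficients and radius of convergence $\rho\in(0,\infty)$ has no analytic continuation to a neighborhood of the point $\rho$. We apply it in the following form.

\begin{lemma}\label{lem:pring}
Let $P=\sum_ma_mx^m$ have $a_m\ge0$ and positive radius of convergence $\rho$. Let $N\subseteq\mathbb C$ be a convex open set containing $[0,\sigma]$, and let $\widetilde P$ be analytic on $N$ and equal to $P$ near $0$. Then $\rho>\sigma$ and $a_m\le|\widetilde P(\sigma)|\,\sigma^{-m}$.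
\end{lemma}

\begin{proof}
The set $N\cap\{|x|<\rho\}$ is convex, hence connected, so $P=\widetilde P$ on it. If $\rho\le\sigma$, then $\widetilde P$ continues $P$ to a neighborhood of $\rho$, which is impossible. So $\rho>\sigma$ and $a_m\sigma^m\le P(\sigma)=\widetilde P(\sigma)$.
\end{proof}

So a series that continues far along the positive axis, but has an obstruction closer to $0$ in a complex direction, has a negative coefficient.

\begin{example}[$r=2$, $\alpha=1$]\label{ex:c4}
Here $B$ is the $4$-cycle, $M_B=1+4z+2z^2$ and $w_B=(2z+2z^2)/(1+4z+2z^2)$. The equation $w_B(\zeta_1)=x$ reads $x-2(1-2x)\zeta_1-2(1-x)\zeta_1^2=0$. Multiplying by $x/\zeta_1^2$ shows that $\theta=x/\zeta_1=2+\cdots$ solves $\theta^2-2(1-2x)\theta-2x(1-x)=0$. Hence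
\[
P_1=\ln\frac{1-2x+S}{2(1-x)^2},\qquad S=\sqrt{1-2x+2x^2},\quad S(0)=1.
\]
On $(0,1)$ we have $S^2-(1-2x)^2=2x(1-x)>0$, so $S>0$ and $1-2x+S>0$, and $P_1$ continues analytically to a neighborhood of $[0,\sigma]$ for each $\sigma<1$. If all coefficients were nonnegative, $P_1$ would be analytic in the unit disc, and so would $S=2(1-x)^2e^{P_1}-1+2x$. But $S^2$ has a simple zero at $(1+\sqrt{-1})/2$, inside the disc. So $P_1$ has a negative coefficient, and by Proposition~\ref{prop:master} a disjoint union of many $4$-cycles violates graph positivity.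
\end{example}

For general $r$ there is no formula for $\zeta_1$. We therefore take $\alpha$ small, so that $\zeta_\alpha$ is a perturbation of the explicit function $\zeta_0$. The obstruction comes from a pole $z_1$ of $w_B$. If $\zeta_\alpha$ takes the value $z_1$ at a finite point, then the identity $x=(1-\alpha)w_T(\zeta_\alpha)+\alpha w_B(\zeta_\alpha)$ forces the continuation of $w_T$ to blow up there as well. By Lemma~\ref{lem:local}(c) this can happen only at $z=-1/r^2$.

\subsection{Proof of Proposition~\ref{prop:neg}}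

Suppose that for every $\alpha\in(0,1)$ all coefficients of $P_\alpha$ are nonnegative.

\emph{The pole and its preimage.} By the Heilmann--Lieb theorem \cite{HL}, all zeros of $M_G(z)$ are real and negative, for every graph $G$. As $M_B$ has degree $r$ and $M_B(0)=1$, we can write $M_B=\prod_{j=1}^r(1+\lambda_jz)$ with $\lambda_j>0$ and $\sum_j\lambda_j=|E(B)|=r^2$. Let $\lambda=\min_j\lambda_j\le r$. Then
\[
w_B(z)=\frac1r\sum_{j=1}^r\frac{\lambda_jz}{1+\lambda_jz}
\]
has a pole at $z_1=-1/\lambda$. The equation $\zeta_0(X)=z_1$ reads $r^2(1-X)^2+\lambda X(r-X)=0$, that is,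
\[
(r^2-\lambda)X^2-r(2r-\lambda)X+r^2=0 .
\]
Its discriminant is $r^2(2r-\lambda)^2-4r^2(r^2-\lambda)=r^2\lambda\bigl(\lambda-4(r-1)\bigr)$, which is negative because $\lambda\le r<4(r-1)$ for $r\ge2$. So there is a nonreal root $X_1$, and
\[
1<|X_1|^2=\frac{r^2}{r^2-\lambda}\le\frac r{r-1}<r^2 .
\]
Thus $X_1$ is closer to $0$ than the only singularity $x=r$ of $P_0$. Fix $|X_1|<\sigma<\sigma'<r$.

\emph{Step 1: continuation along $[0,\sigma']$.} To invert $w_\alpha$ we use the coordinate $X$ with $z=\zeta_0(X)$, in which $w_T$ becomes the identity. Let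
\[
f(X)=w_B(\zeta_0(X))=\frac1r\sum_{j=1}^r\frac{\lambda_jX(r-X)}{r^2(1-X)^2+\lambda_jX(r-X)} .
\]
The denominators are positive on $[0,\sigma']$, so the rational function $f$ has no pole there, although $\zeta_0$ has one at $X=1$. Moreover $f(0)=0$ and $f(1)=1$, so the rational functions
\[
g_0(X)=\frac{f(X)-X}X,\qquad g_1(X)=\frac{X-f(X)}{1-X}
\]
have no pole on $[0,\sigma']$ either. Let $N_\epsilon$ be the convex open set of points at distance less than $\epsilon$ from $[0,\sigma']$. Fix $\epsilon>0$ with $\sigma'+\epsilon<r$ such that $f,g_0,g_1$ have no pole in the closure of $N_\epsilon$, and let $E$ bound $|f(X)-X|$, $|g_0|$ and $|g_1|$ there. From now on $\alpha E<\min(\frac12,\frac\epsilon2)$.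

Put $\Phi_\alpha(X)=X+\alpha(f(X)-X)$. Near $0$ we have $w_\alpha(\zeta_0(X))=(1-\alpha)X+\alpha f(X)=\Phi_\alpha(X)$, that is, $\zeta_\alpha(\Phi_\alpha(X))=\zeta_0(X)$. Rouch\'e's theorem says that if $|\psi|<|\varphi|$ on the boundary curve of a region, with both functions analytic on its closure, then $\varphi$ and $\varphi+\psi$ have the same number of zeros inside, counted with multiplicity. For $x\in N_{\epsilon/2}$ and $X\in\partial N_\epsilon$ we have $|X-x|>\frac\epsilon2>\alpha|f(X)-X|$, so $\Phi_\alpha(X)=x$ has exactly one solution $X_\alpha(x)\in N_\epsilon$, and it is simple. By uniqueness $X_\alpha$ coincides locally with the analytic local inverse of $\Phi_\alpha$, so it is analytic on $N_{\epsilon/2}$, and $X_\alpha(0)=0$. With $X=X_\alpha(x)$ we have $x=X(1+\alpha g_0(X))$ and $1-x=(1-X)(1+\alpha g_1(X))$, and near $0$ also $r\zeta_\alpha(x)=X(1-X/r)/(1-X)^2$. Inserting this in \eqref{eq:P} shows that near $0$ the series $P_\alpha$ equals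
\[
\widetilde P_\alpha(x)=\ln\bigl(1+\alpha g_0(X_\alpha)\bigr)-\ln\bigl(1-X_\alpha/r\bigr)-2\ln\bigl(1+\alpha g_1(X_\alpha)\bigr),
\]
with principal logarithms: the exponentials agree, and both functions vanish at $0$, because $X_\alpha'(0)=1/\Phi_\alpha'(0)=1$ forces $g_0(0)=0$ and $g_1(0)=0$ holds by definition. Since $|\alpha g_0|,|\alpha g_1|<\frac12$ and $|X_\alpha|\le\sigma'+\epsilon<r$, the function $\widetilde P_\alpha$ is analytic on $N_{\epsilon/2}$ and bounded by a constant $C_2$ independent of $\alpha$.

\emph{Step 2: convergence on a disc.} Here we use the assumption. By Lemma~\ref{lem:pring}, $P_\alpha$ converges for $|x|\le\sigma'$ and $0\le[x^m]P_\alpha\le C_2\sigma'^{-m}$. By Proposition~\ref{prop:master}, $[x^m]P_\alpha$ is a polynomial in $\alpha$, so it tends to $[x^m]P_0$ as $\alpha\to0$, and the limit obeys the same bound. By dominated convergence $\sum_m|[x^m](P_\alpha-P_0)|\,\sigma^m\to0$, so $P_\alpha\to P_0$ uniformly on $|x|\le\sigma$.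

\emph{Step 3: the contradiction.} Let $\Omega=\{|x|<\sigma\}\setminus\{1\}$, a connected open set containing $0$ and $X_1$. The formula $\zeta_\alpha(x)=xe^{-P_\alpha(x)}/\bigl(r(1-x)^2\bigr)$ continues $\zeta_\alpha$ analytically to $\Omega$, and by Step~2 $\zeta_\alpha\to\zeta_0$ locally uniformly on $\Omega$. Hurwitz's theorem says that if analytic functions converge locally uniformly to a nonconstant function that takes a value at some point, then eventually they take that value near the point. So for small $\alpha>0$ there is $x_\alpha\in\Omega$ with $\zeta_\alpha(x_\alpha)=z_1$. Fix such an $\alpha$. Since $\zeta_\alpha$ is nonconstant and $w_B$ is rational,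
\[
W(x)=\frac{x-\alpha\,w_B(\zeta_\alpha(x))}{1-\alpha}
\]
is meromorphic on $\Omega$, with a pole at $x_\alpha$. Near $0$, $w_\alpha(\zeta_\alpha(x))=x$ gives $W=w_T(\zeta_\alpha(x))$. By Lemma~\ref{lem:local}(c) and the identity theorem,
\[
W(r-W)=r^2\zeta_\alpha\,(1-W)^2\quad\text{on }\Omega .
\]
Dividing by $W^2$ and letting $x\to x_\alpha$ gives $-1=r^2z_1$, that is, $\lambda=r^2$. This contradicts $\lambda\le r<r^2$ and proves Proposition~\ref{prop:neg}, and with it Theorem~\ref{thm:sharp}. \qed

\begin{remark}
For $r=1$ the argument breaks down where it must: $B$ is a single edge, $\lambda=1=r^2$, $w_B=w_T=z/(1+z)$, and $P_\alpha=-\ln(1-x)$ for every $\alpha$.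
\end{remark}

\begin{thebibliography}{9}

\bibitem{Federbush}
Paul Federbush, \emph{The Genius Conjectures (via Bell Polynomials)}, arXiv:2002.03814 (2020).

\bibitem{HL}
Heilmann and Lieb, Comm. Math. Phys. \textbf{25} (1972).

\end{thebibliography}
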